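# Lifting quadratic birational maps from $\mathbb P^n$ onto a quadric

## 1. Maps of type $(2,2)$, and why there are none in dimensions one and two

We work over $\mathbb C$. Take a Cremona transformation of $\mathbb P^{n+1}$ that is given by quadratic forms and whose inverse is also given by quadratic forms. Restricted to a hyperplane $\mathbb P^n$, it often becomes a birational map from $\mathbb P^n$ onto a quadric hypersurface, quadratic in both directions. We ask the reverse question: if a birational map from $\mathbb P^n$ onto a smooth quadric is quadratic in both directions, is it always the restriction of such a Cremona transformation?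

Put $V=\mathbb C^{n+1}$, $W=\mathbb C^{n+2}$, with $n\ge 1$. Let $\mathcal Q=\{q=0\}\subset\mathbb P(W)=\mathbb P^{n+1}$ be an irreducible quadric, and let $\widehat{\mathcal Q}\subset W$ be its affine cone. A *quadratic map* between vector spaces is one whose components are quadratic forms.

**Definition (type $(2,2)$).** A birational map $\varphi:\mathbb P^n\dashrightarrow\mathcal Q$ has type $(2,2)$ if $\varphi=[F]$ with $F:V\to W$ quadratic whose components have no common factor, and $\varphi^{-1}=[G|_{\mathcal Q}]$ with $G:W\to V$ quadratic such that $\{G=0\}\cap\mathcal Q$ contains no prime divisor of $\mathcal Q$. A Cremona transformation of $\mathbb P^{n+1}$ has type $(2,2)$ if it and its inverse are given by quadratic forms without common factor.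

**Definition (liftable).** Such a $\varphi$ is liftable if there is a Cremona transformation $\widehat\varphi:\mathbb P^{n+1}\dashrightarrow\mathbb P^{n+1}$ of type $(2,2)$ whose restriction to a hyperplane $H\cong\mathbb P^n$ is $\varphi$. Then the base locus $\mathfrak B$ of $\varphi$ is a hyperplane section of the base locus of $\widehat\varphi$.

The condition on fixed components matters. Let $q=y_0r-q'(y)$ with $y\in\mathbb C^n$, and $F(x_0,z)=(x_0^2,\,x_0z,\,q'(z))$, the inverse of a projection of $\mathcal Q$ from a point. Its inverse is the *linear* map $(y_0,y,r)\mapsto(y_0,y)$. We can make it quadratic by multiplying with a linear form $h$, but then $h=0$ cuts out a fixed component. We shall meet this map in disguise in Section 8.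

The conjecture that every map of type $(2,2)$ into a smooth quadric is liftable is posed in Giovanni Staglianò, "On special quadratic birational transformations of a projective space", arXiv:1302.5579 (2013). Liftability is known when $\mathfrak B$ is reduced and $n\le 4$, and when $\mathfrak B$ is smooth and irreducible. We begin with the smallest dimensions.

**Proposition 1.** For $n=1$ and $n=2$ there is no map of type $(2,2)$ into a smooth quadric. In particular the conjecture holds there.

*Proof for $n=1$.* Here $\mathcal Q\cong\mathbb P^1$ is a conic and its prime divisors are points, so $G$ has no zero on $\mathcal Q$. Linear forms on $\mathbb P^2$ restrict to degree $2$ on $\mathcal Q$, so quadratic forms restrict to degree $4$. Thus $[G|_{\mathcal Q}]$ is a morphism of degree $4$ to $\mathbb P^1$, which is not birational.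

*Proof for $n=2$.* We compute the degree of the image of a general line twice. Now $Z=\{G=0\}\cap\mathcal Q$ is finite. Choose dense open sets $U_P\subset\mathbb P^2\setminus\{F=0\}$ and $U_Q\subset\mathcal Q\setminus Z$ which $\varphi$ and $\varphi^{-1}$ identify. The complement of $U_Q$ consists of finitely many irreducible curves $T_i$ and finitely many points. The closure of $[G](T_i\setminus Z)$ is a point or a curve. Let $\Lambda=\{l=0\}$ be a general line: it meets $U_P$, contains none of these points and equals none of these curves.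

Let $\Delta$ be the curve cut on $\mathcal Q$ by the quadratic form $l\circ G$. It is a complete intersection of two quadrics in $\mathbb P^3$, so it has degree $4$ (counted with multiplicities). No $T_i$ is a component of $\Delta$, since otherwise $[G]$ would map $T_i\setminus Z$ into $\Lambda$. Hence every component of $\Delta$ meets $U_Q$. There $\Delta$ is the pullback of $\Lambda\cap U_P$ under an isomorphism, hence reduced and irreducible. So $\Delta$ is the curve $\Gamma=\overline{\varphi(\Lambda\cap U_P)}$ with multiplicity one, and $\deg\Gamma=4$.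

On the other hand, a general plane meets $\Gamma$ in $\deg\Gamma$ points, all of them in $\varphi(\Lambda\cap U_P)$. They come from zeros of a nonzero quadratic form on $\Lambda\cong\mathbb P^1$. So $\deg\Gamma\le2$, a contradiction. $\square$

What changes for $n\ge3$? The contradiction used that in $\mathbb P^2$ a line is also a hyperplane. From $n=3$ on, the two counts concern different subvarieties and no longer collide. Maps can now exist, the next section shows one, and so a lift has to be *constructed*.

## 2. Cofactors of symmetric $3\times3$ matrices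

This example, with $n=4$, will accompany us. Let $W=\mathrm{Sym}_3(\mathbb C)$ and let $\operatorname{adj}$ be the adjugate, a quadratic map with $\operatorname{adj}(\operatorname{adj}X)=\det(X)X$. Let $\lambda(X)=x_{11}+x_{22}-2x_{33}$ and $V=\{\lambda=0\}$. Put $F=\operatorname{adj}|_V$ and $q(Y)=\lambda(\operatorname{adj}Y)$. For $X\in V$ we get $q(F(X))=\det(X)\lambda(X)=0$, so $F$ maps into $\mathcal Q=\{q=0\}$.

Write $Y=y_0I+y+\tfrac r2E_{33}$, where $y$ lies in the $4$-dimensional space $U$ of matrices
$$\begin{pmatrix} y_1&y_2&y_3\\ y_2&-y_1&y_4\\ y_3&y_4&0\end{pmatrix}.$$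
The diagonal entries of $\operatorname{adj}Y$ are $(y_0-y_1)(y_0+\tfrac r2)-y_4^2$, $\ (y_0+y_1)(y_0+\tfrac r2)-y_3^2$ and $y_0^2-y_1^2-y_2^2$. So
$$q=y_0r-q'(y),\qquad q'=y_3^2+y_4^2-2y_1^2-2y_2^2,$$
and $\mathcal Q$ is smooth. On $\mathcal Q$ the inverse is $\operatorname{adj}$, or $G(Y)=\operatorname{adj}Y+\tfrac12q(Y)E_{33}$ if we want values in $V$ for all $Y$ (note $\lambda(E_{33})=-2$). The zeros of $F$ are the matrices in $V$ of rank $\le1$, a curve in $\mathbb P^4$, so $F$ has no common factor. The zeros of $G$ on $\mathcal Q$ are the matrices of rank $\le1$, a surface in the fourfold $\mathcal Q$. So $\varphi=[F]$ has type $(2,2)$, and $X\mapsto\operatorname{adj}X$ on all of $\mathrm{Sym}_3$ lifts it.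

For later use write $X\in V$ as $X=x_0I-z$ with $z\in U$. From $\operatorname{adj}X=X^2-\operatorname{tr}(X)X+e_2(X)I$ and $\operatorname{tr}z=0$ we get $\operatorname{adj}(x_0I-z)=x_0^2I+x_0z+\operatorname{adj}z$. Computing $\operatorname{adj}z$, in the coordinates $(y_0,y,r)$ this reads
$$F=(x_0^2+\beta,\ x_0z+f,\ q'(z)),\quad \beta=-\tfrac12(z_3^2+z_4^2),\quad f=\big(\tfrac12(z_3^2-z_4^2),\ z_3z_4,\ z_1z_3+z_2z_4,\ z_2z_3-z_1z_4\big).$$
The task is to recognize the lift when we are given only $F$ and $G$, without the matrices.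

## 3. The theorems

**Theorem 1.** Every birational $\varphi:\mathbb P^n\dashrightarrow\mathcal Q\subset\mathbb P^{n+1}$ of type $(2,2)$ into a smooth quadric is liftable, with no assumption on $\mathfrak B$ or $n$. (For $n\le2$ no such $\varphi$ exists.)

**Theorem 2.** For $n\ge3$ the same holds for every irreducible quadric $\mathcal Q$ (rank $\ge3$), smooth or not.

**Theorem 3.** (a) Let $n\ge2$ and $\mathcal Q$ irreducible. The lift is unique up to composition on the source with a linear automorphism of $\mathbb P^{n+1}$ fixing the hyperplane $H$ pointwise; the inverse of any lift is $(c'G+qw,\;cq)$ with $w\in V$, $c,c'\in\mathbb C^*$.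
(b) Conversely, let $\widehat F,\widehat G$ be quadratic with $\widehat G\circ\widehat F=N\cdot\mathrm{id}$, $N\ne0$, let $\lambda\ne0$ be a linear form with $\lambda\nmid N$, and suppose $q:=\lambda\circ\widehat G$ is irreducible. Then $\widehat F|_{\{\lambda=0\}}$ is birational onto $\{q=0\}$, with inverse $\widehat G|_{\{q=0\}}$.

So the conjecture is true. From now on $n\ge2$, and $\mathcal Q$ is irreducible of rank $\rho\ge3$.

## 4. Division on the cone and the Koszul complex

For a quadratic map $f$ we write $f(x,y)$ for its polarization: symmetric, bilinear, $f(x,x)=f(x)$. Thus $f(x+y)=f(x)+2f(x,y)+f(y)$ and $df_x(w)=2f(x,w)$. A quadratic form is irreducible exactly when its rank is at least $3$.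

The cone $\widehat{\mathcal Q}$ is a hypersurface of dimension $n+1$, singular along the radical of $q$, which has dimension $n+2-\rho$. So its singular locus has codimension $\rho-1\ge2$, and a hypersurface with this property is normal. On a normal variety, regular functions extend across closed subsets of codimension $\ge2$.

**Lemma 1 (division).** Let $P_i$ and $m_i$ be forms on $W$ of degrees $p$ and $k$ with $P_im_j=P_jm_i$ on $\widehat{\mathcal Q}$ for all $i,j$. If the common zeros of the $m_i$ on $\widehat{\mathcal Q}$ have codimension $\ge2$, there is a form $h$ of degree $p-k$ on $W$ with $P_i=h\,m_i$ on $\widehat{\mathcal Q}$ for all $i$ (if $p<k$, then $h=0$).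

*Proof.* Let $O\subset\widehat{\mathcal Q}$ be the open set where some $m_i\ne0$. The functions $P_i/m_i$ on $\{m_i\ne0\}$ agree on overlaps and define a regular function $h$ on $O$. By normality $h$ extends to an element of $\mathbb C[W]/(q)$. It satisfies $h(cy)=c^{p-k}h(y)$, so in this graded ring it is the class of a form of degree $p-k$. On $O$ we have $P_i=hm_i$: if $m_i=0$ at a point where $m_j\ne0$, then $P_im_j=P_jm_i=0$ gives $P_i=0$. Since $O$ is dense, the identity holds on $\widehat{\mathcal Q}$. $\square$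

**Lemma 2 (Koszul).** Let $y=(y_1,\dots,y_m)$ be the vector of variables of $R=\mathbb C[y_1,\dots,y_m]$.
(a) If $m\ge2$ and $h\in R^m$ satisfies $h\wedge y=0$, then $h=\lambda y$ with $\lambda\in R$.
(b) If $m\ge3$ and $c\in\Lambda^2R^m$ satisfies $c\wedge y=0$, then $c=u\wedge y$ with $u\in R^m$.
If $h$ or $c$ is homogeneous of degree $k$, then $\lambda$ or $u$ can be taken of degree $k-1$.

This is the exactness of the Koszul complex of the regular sequence $y_1,\dots,y_m$ below the top exterior power. Part (a) is elementary: $h_iy_j=h_jy_i$ shows $y_i\mid h_i$, and all the quotients $h_i/y_i$ agree. Part (b) fails for $m=2$: $e_1\wedge e_2$ is killed by $\wedge\, y$, but it has degree $0$, so it is not of the form $u\wedge y$.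

## 5. The two compositions

**Step 1: $G\circ F$.** Purpose: express $\varphi^{-1}\varphi=\mathrm{id}$ by polynomials. The closure of $F(V)$ is a cone (as $F(sx)=s^2F(x)$) lying over a dense subset of $\mathcal Q$; hence $F(V)$ is dense in $\widehat{\mathcal Q}$. So a form on $W$ vanishes on $\widehat{\mathcal Q}$, that is, is divisible by $q$, exactly when it vanishes after substituting $y=F(x)$. From $G_i(F)x_j=G_j(F)x_i$ we see that $G_i(F)/x_i$ is a polynomial independent of $i$:
$$G(F(x))=C(x)\,x,\qquad C\text{ a cubic form}. \tag{1}$$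
Here $C\ne0$, because $G$ does not vanish identically on $\mathcal Q$. In the matrix example, $C=\det$.

**Step 2: $F\circ G$.** Purpose: the same for $\varphi\varphi^{-1}$, keeping track of the error off $\mathcal Q$. By (1), $F(G(F))=F(Cx)=C^2F$. Hence $F_i(G)y_j-F_j(G)y_i$ vanishes at $y=F(x)$, so on $\widehat{\mathcal Q}$. By Lemma 1 with $m=y$ (common zero set $\{0\}$) there is a cubic form $D$ with $F(G(y))=D(y)y$ on $\widehat{\mathcal Q}$. The difference is divisible by $q$:
$$F(G(y))=D(y)\,y+q(y)\,M(y)\ \text{ on }W,\qquad D(F(x))=C(x)^2, \tag{2}$$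
with $M:W\to W$ quadratic. In particular $q\nmid D$.

## 6. The candidate for the lift is forced

Before constructing a lift we find out what it must be; this is Theorem 3.

**Proof of Theorem 3(a).** Let $\widehat F$ be a lift on $V\oplus\mathbb C$ with coordinates $(x,t)$ and $H=\{t=0\}$. Then $\widehat F(x,0)$ is proportional to $F(x)$; since $F$ has no common factor and the degrees agree, the factor is a constant, and we scale it to $1$. Let $\widehat G$ be the inverse. As in (1), $\widehat G(\widehat F(x,t))=N(x,t)\cdot(x,t)$ with $N$ a nonzero cubic form.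

The $t$-component of $\widehat G$ vanishes at $\widehat F(x,0)=F(x)$, so it is $cq$ with $c$ a constant, and $c\ne0$ because $\widehat G$ is dominant. The $V$-component $G_1$ satisfies $G_1(F(x))=N(x,0)x$. If $N(x,0)=0$, then $G_1$ vanishes on $\mathcal Q$ and all components of $\widehat G$ are constant multiples of $q$, which is impossible. So $N(x,0)\ne0$.

Write $G_{1,i}$ for the components of $G_1$. The forms $G_{1,i}G_j-G_{1,j}G_i$ vanish at $y=F(x)$, hence on $\widehat{\mathcal Q}$. The zeros of $G$ on $\widehat{\mathcal Q}$ have codimension $\ge2$, since $G$ has no fixed component (if $G$ has no zero on $\mathcal Q$, only the vertex remains). Lemma 1 with $m=G$ gives $G_1=c'G$ on $\widehat{\mathcal Q}$ with $c'$ constant, and $c'\ne0$. So $G_1=c'G+qw$ with $w\in V$.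

Thus $\widehat G=\alpha\circ(G,q)$ with $\alpha(x,t)=(c'x+tw,\,ct)$, a linear automorphism that fixes $\{t=0\}$ pointwise in $\mathbb P^{n+1}$. Two lifts with automorphisms $\alpha_1,\alpha_2$ satisfy $\widehat F_i=(G,q)^{-1}\circ\alpha_i^{-1}$ projectively, so $\widehat F_2=\widehat F_1\circ(\alpha_1\alpha_2^{-1})$. $\square$

**Proof of Theorem 3(b).** If $\lambda(x)=0$, then $q(\widehat F(x))=\lambda(\widehat G(\widehat F(x)))=N(x)\lambda(x)=0$, and $\widehat G(\widehat F(x))=N(x)x$ with $N$ not identically zero on $\{\lambda=0\}$. So $\widehat F|_{\{\lambda=0\}}$ is injective on a dense open subset of a $\mathbb P^n$. Its image lies in the irreducible $n$-dimensional quadric $\{q=0\}$, so it is dense there. As $\widehat G$ is a left inverse, the map is birational with inverse $\widehat G|_{\{q=0\}}$. $\square$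

So, up to a harmless $\alpha$, the only possible lift is the inverse of $\widehat G=(G,q)$. When does this $\widehat G$ have a quadratic inverse?

**Lemma 3 (criterion).** $\varphi$ is liftable if and only if there is a linear form $\ell$ on $W$ with
$$M(F)\equiv\ell(F)\,F\pmod C. \tag{3}$$

*Proof of "if".* By degrees, $M(F)-\ell(F)F=-C\cdot L(x)$ with $L:V\to W$ linear. The quadratic map $M-\ell y+L(G)$ takes the value $-CL(x)+L(Cx)=0$ at $y=F(x)$. Hence it vanishes on $\widehat{\mathcal Q}$, and $M=\ell y-L(G)-q\nu$ with $\nu\in W$ constant. Inserting this in (2),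
$$F(G)+q\,L(G)+q^2\nu=(D+q\ell)\,y .$$
Put $\widehat F(x,t)=F(x)+tL(x)+t^2\nu$ and $\widehat G=(G,q)$. The last identity says $\widehat F(\widehat G(y))=(D+q\ell)(y)\,y$, and $D+q\ell\ne0$ because $q\nmid D$. So $\widehat G$ is injective on a dense open subset of $\mathbb P^{n+1}$, hence dominant. Since $\widehat F\widehat G=\mathrm{id}$ as rational maps, $\widehat G$ is birational with inverse $\widehat F$.

Neither map has a common factor. A nonconstant common factor of $\widehat G$ divides the irreducible $q$, so it is $q$ up to a constant, and then $G|_{\mathcal Q}=0$, which is false. A nonconstant common factor $p(x,t)$ of $\widehat F$ gives the common factor $p(x,0)$ of $F=\widehat F(x,0)$; here $p(x,0)\ne0$ as $F\ne0$, and it has positive degree, which is impossible. So $\widehat F$ has type $(2,2)$, and it restricts to $F$ on $t=0$.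

*Proof of "only if".* By Theorem 3(a) we can choose the lift with inverse $(G,q)$ and $\widehat F=F+tL+t^2\nu$. Then $\widehat F(G,q)=N'y$ for a cubic form $N'$. On $\widehat{\mathcal Q}$ this says $F(G)=N'y$, so $N'=D+q\ell$ with $\ell$ linear. Subtracting (2) and dividing by $q$ gives
$$M=\ell y-L(G)-q\nu, \tag{4}$$
and at $y=F(x)$ this is $M(F)=\ell(F)F-CL(x)$. $\square$

**How far differentiation leads.** The natural attack on (3) is to differentiate (2) in a direction $v\in W$:
$$2F\big(G(y),dG_y(v)\big)=dD_y(v)\,y+D(y)\,v+2q(y,v)\,M(y)+q(y)\,dM_y(v).$$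
At $y=F(x)$ we have $q=0$, $D=C^2$ and $G=Cx$, so the left side is a multiple of $C$. Hence
$$2q(F,v)\,M(F)\equiv-\,dD_{F}(v)\,F\pmod C\qquad\text{for all }v\in W. \tag{5}$$
This is nearly what we want: modulo $C$, the vector $M(F)$ is proportional to $F$ wherever some $q(F,v)$ is nonzero. But the factor is the quotient $-dD_F(v)/2q(F,v)$, a rational function on $\{C=0\}$. Nothing in (5) says that it is the restriction of a linear combination of the $F_i$, and here the approach stops. What would suffice is one coordinate, say the $r$-th, in which $F_r$ is prime to $C$ and in which $M_r(F)$ can be computed: that coordinate reveals the factor. We therefore choose coordinates that make one component of $F$ very simple.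

## 7. A normal form at a general point

**Step 1: coordinates on $W$.** Purpose: split off a hyperbolic plane through a point of the image. Choose $e\in V$ with $C(e)\ne0$ and $\varepsilon_0:=F(e)$ outside the radical of $q$; both conditions are open and nonempty, as $C\neq 0$ and $F(V)$ is dense in $\widehat{\mathcal Q}$. Some $w$ has $q(\varepsilon_0,w)\ne0$; replacing $w$ by $w+s\varepsilon_0$ we make it isotropic, and scaling gives an isotropic $\varepsilon_r$ with $2q(\varepsilon_0,\varepsilon_r)=1$. Let $U=\{\varepsilon_0,\varepsilon_r\}^\perp$. Then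
$$W=\mathbb C\varepsilon_0\oplus U\oplus\mathbb C\varepsilon_r,\qquad q(y_0,y,r)=y_0r-q'(y),\quad \dim U=n,\ \operatorname{rk}q'=\rho-2\ge1 .$$
Let $b$ be the polar form of $q'$, so $b(y,y)=q'(y)$.

**Step 2: coordinates on $V$.** Purpose: identify a complement of $e$ with $U$. Differentiating (1) at $e$ gives $dG_{F(e)}(dF_ew)=dC_e(w)e+C(e)w$. If $dF_ew=0$, then $w\in\mathbb Ce$; but $dF_e(e)=2\varepsilon_0\ne0$, so $w=0$. Thus $dF_e$ is injective. Differentiating $q\circ F=0$ shows that its image lies in $\varepsilon_0^\perp=\mathbb C\varepsilon_0\oplus U$, which also has dimension $n+1$; so the image is all of it. Identify $dF_e^{-1}(U)$ with $U$ through $dF_e$. Then $V=\mathbb Ce\oplus U$, and for $x=x_0e+z$ we get $F(x)=x_0^2\varepsilon_0+x_0z+F(z)$.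

**Step 3: the shape of $F$.** Purpose: use $q\circ F=0$. Write $F(z)=(\beta(z),f(z),\delta(z))$. The identity $(x_0^2+\beta)\delta=q'(x_0z+f)$, compared in powers of $x_0$, gives $\delta=q'(z)$, $b(z,f)=0$ and $\beta q'=q'(f)$:
$$F=\big(x_0^2+\beta(z),\ x_0z+f(z),\ q'(z)\big),\qquad b(z,f(z))=0,\quad q'(f(z))=\beta(z)q'(z). \tag{6}$$
Here $\beta$ is a quadratic form and $f:U\to U$ a quadratic map. In particular $F_r=q'(z)$. Every irreducible factor of $q'(z)$ involves $z$ only, so it vanishes at $e$, whereas $C(e)\ne0$. Hence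
$$\gcd(F_r,C)=1. \tag{7}$$
The formula for $F$ in Section 2 is of this form, with $e=I$ and $\varepsilon_r=\tfrac12E_{33}$.

**Step 4: the shape of $G$.** Purpose: read off $G$ from (1). Replacing $G$ by $G-qs$ with $s\in V$ changes neither (1) nor $G|_{\mathcal Q}$, so we may assume that the monomial $y_0r$ does not occur in $G$. Scale $G$ so that $C=x_0^3+x_0^2c_1(z)+x_0c_2(z)+c_3(z)$. Write $G=(G_0,G')\in\mathbb Ce\oplus U$,
$$G_0=g y_0^2+y_0a(y)+B(y)+r(c(y)+\kappa r),\qquad G'=y_0^2\sigma+y_0\varrho(y)+\gamma(y)+r(Ay+rv).$$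
Substitute (6). In $G_0(F)=x_0C$:
$$x_0^4:\ g=1;\qquad x_0^3:\ a=c_1;\qquad x_0^2:\ 2\beta+a(f)+B=c_2 .$$
In $G'(F)=Cz$:
$$x_0^4:\ \sigma=0;\qquad x_0^3:\ \varrho=\mathrm{id};\qquad x_0^2:\ f+\gamma(z)=a(z)z,\ \text{ so } \gamma(z)=a(z)z-f(z);$$
$$x_0^1:\ \beta z+2\gamma(z,f)+q'Az=c_2z;\qquad x_0^0:\ \beta f+\gamma(f)+q'(Af+q'v)=c_3z .$$
Now $2\gamma(z,f)=a(z)f+a(f)z-2f(z,f)$ and $\gamma(f)=a(f)f-f(f)$. With the formula for $c_2$, the last line becomes
$$2f(z,f)\equiv a f-(\beta+B)z,\qquad f(f)\equiv(\beta+a(f))f-c_3z\pmod{q'}. \tag{8}$$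
With $p:=y_0+a(y)$ we also have
$$G_0|_{r=0}=y_0p+B,\qquad G'|_{r=0}=p\,y-f(y). \tag{9}$$

## 8. One quadratic form decides liftability

Put
$$\psi:=\beta+a(f)-B,\tag{10}$$
a quadratic form on $U$.

**Lemma 4.** If $\psi=\tau q'$ for some $\tau\in\mathbb C$, then $\varphi$ is liftable.

*Proof.* **Step 1: compute $M_r$.** The $r$-component of (2) is $q'(G')=Dr+qM_r$. Put $r=0$, where $q=-q'(y)$. By (9) and (6),
$$q'(py-f)=p^2q'-2p\,b(y,f)+q'(f)=(p^2+\beta)q',$$
so $M_r|_{r=0}=-(p^2+\beta)$. Also $(G_0+a(G'))|_{r=0}=y_0p+B+pa-a(f)=p^2+B-a(f)$. Adding,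
$$(M_r+G_0+a(G'))|_{r=0}=-\psi=-\tau q'=\tau q|_{r=0}.$$
So $M_r=\ell\,r-G_0-a(G')+\tau q$ with a linear form $\ell$ on $W$. At $y=F(x)$, by (1),
$$M_r(F)=\ell(F)F_r-C\,(x_0+a(z))\equiv\ell(F)F_r\pmod C. \tag{11}$$

**Step 2: transfer this to all coordinates.** Take $v=\varepsilon_0$ in (5). Since $2q(y,\varepsilon_0)=r$, we get $F_rM(F)\equiv kF$ with $k=-dD_F(\varepsilon_0)$. The $r$-component reads $F_rM_r(F)\equiv kF_r$, and (7) allows us to cancel $F_r$: $M_r(F)\equiv k$. With (11), $k\equiv\ell(F)F_r$. So $F_rM(F)\equiv F_r\ell(F)F$, and cancelling $F_r$ again we obtain (3). Lemma 3 finishes the proof. $\square$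

**Remark (the condition is also necessary).** Suppose $\varphi$ is liftable, so (4) holds, and write $L_r(x_0e+z)=l_0x_0+l'(z)$. The $r$-component of (4) at $r=0$ reads
$$-(p^2+\beta)=-l_0(y_0p+B)-l'(py-f)+\nu_rq' .$$
With $p=y_0+a$, the coefficients of $y_0^2$ and $y_0$ give $l_0=1$ and $l'=a$. What remains is $a^2+\beta=B+a^2-a(f)-\nu_rq'$, that is, $\psi=-\nu_rq'$. So nothing was lost in passing to $\psi$.

**Example (matrices).** In Section 2 the coordinate $x_0$ of a matrix in $V$ is its $(3,3)$ entry. After removing a multiple of $q$ we have $G_0=(\operatorname{adj}Y)_{33}=y_0^2-y_1^2-y_2^2$, so $a=0$ and $B=-(y_1^2+y_2^2)$. Then $\psi=-\tfrac12(y_3^2+y_4^2)+y_1^2+y_2^2=-\tfrac12q'$, as it should be.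

The whole question is now whether $q'$ divides $\psi$.

**Lemma 5.** (i) In $\mathbb C[U]$, $\ \psi\,(f_iy_j-f_jy_i)\equiv0\pmod{q'}$ for all $i,j$.
(ii) If $n\ge3$, then $q'$ does not divide all the minors $f_iy_j-f_jy_i$.
(iii) For $n\ge2$, $f$ is never of the form $f(y)=q'(y)u-b(u,y)y$ with $u\in U$ constant.

*Proof of (i).* Look at the $U$-component of (2) at $r=0$: since the $U$-component of $F$ is $x_0z+f(z)$, it says $G_0G'+f(G')\equiv Dy$ modulo $q'$. Using (9), then (8), modulo $q'$,
$$\begin{aligned}G_0G'+f(G')&=(y_0p+B)(py-f)+p^2f-2p\,f(y,f)+f(f)\\&\equiv(\cdots)\,y+\big[-y_0p-B+p^2-pa+\beta+a(f)\big]f .\end{aligned}$$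
Since $p^2-pa-y_0p=p(p-a-y_0)=0$, the bracket is $\psi$. So $\psi f\equiv(\cdots)\,y$ modulo $q'$, with a polynomial coefficient in $y_0$ and $y$. Taking minors against $y$ gives $q'\mid\psi(f_iy_j-f_jy_i)$, and this involves only the variables of $U$.

*Proof of (iii).* The point is that such an $f$ belongs to an inverse projection, whose inverse is linear. Suppose $f=q'u-b(u,y)y$. Then $q'(f)=q'^2b(u,u)-2q'b(u,y)^2+b(u,y)^2q'$, so $\beta=q'b(u,u)-b(u,z)^2$. With $\xi=x_0-b(u,z)$,
$$F=\big(\xi^2+2\xi b(u,z)+q'b(u,u),\ \ \xi z+q'u,\ \ q'\big).$$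
Let $m(y_0,y,r)=\big(y_0-2b(u,y)+r\,b(u,u),\ y-ru\big)$, a linear map $W\to\mathbb C\oplus U$. The second component of $m(F)$ is $\xi z$. The first is $\xi^2+2\xi b(u,z)+q'b(u,u)-2\xi b(u,z)-2q'b(u,u)+q'b(u,u)=\xi^2$. So $m(F)=\xi\cdot(\xi,z)$. Let $\widetilde G=(G_0-b(u,G'),\,G')$ be $G$ written in the coordinates $(\xi,z)$; by (1), $\widetilde G(F)=C\cdot(\xi,z)$. Hence $\widetilde G_im_j-\widetilde G_jm_i$ vanishes at $y=F(x)$, so on $\widehat{\mathcal Q}$. The kernel of $m$ is one-dimensional, so its intersection with $\widehat{\mathcal Q}$ has codimension $\ge n\ge2$. By Lemma 1, $\widetilde G=h\,m$ on $\widehat{\mathcal Q}$ with $h$ a linear form, not zero since $G|_{\mathcal Q}\ne0$. Then $G$ vanishes on the divisor $\{h=0\}\cap\mathcal Q$, contrary to the absence of fixed components.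

*Proof of (ii).* Suppose $f\wedge y=q'c$, where $c\in\Lambda^2U\otimes U^*$ has linear entries. Then $q'\,c\wedge y=f\wedge y\wedge y=0$, so $c\wedge y=0$. As $n\ge3$, Lemma 2(b) gives $c=u\wedge y$ with $u\in U$ constant. Now $(f-q'u)\wedge y=0$, so $f-q'u=\lambda y$ with $\lambda$ linear, by Lemma 2(a). From $b(y,f)=0$ we get $q'(b(u,y)+\lambda)=0$, so $\lambda=-b(u,\cdot)$. This contradicts (iii). $\square$

**Remark (why $n\ge3$ in (ii)).** Let $n=2$ and $q'=z_1z_2$. Then $b(z,f)=0$ means $z_1f_2+z_2f_1=0$, so $f=(-\theta z_1,\theta z_2)$ with $\theta$ linear. The only minor is $f_1z_2-f_2z_1=-2\theta z_1z_2$, always divisible by $q'$. Writing $\theta=\tfrac12(u_2z_1-u_1z_2)$ we find $f=q'u-b(u,z)z$, so (iii) excludes all such $f$: this proves the case $n=2$ of Proposition 1 again.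

## 9. Smooth quadrics: proof of Theorem 1

For $n\le2$ this is Proposition 1. Let $n\ge3$ and $\mathcal Q$ smooth, so $\rho=n+2$ and $q'$ has rank $n\ge3$. Then $q'$ is irreducible, hence prime. By Lemma 5(i), $q'$ divides $\psi$ or divides all the minors $f_iy_j-f_jy_i$. The second is excluded by Lemma 5(ii). So $q'\mid\psi$, and $\psi=\tau q'$ because both have degree $2$. Lemma 4 gives the lift. $\blacksquare$

## 10. Singular quadrics: proof of Theorem 2

Let $n\ge3$ and let $\mathcal Q$ be irreducible of rank $\rho\ge3$. Suppose $q'\nmid\psi$; we derive a contradiction, and then Lemma 4 applies. If $q'$ were irreducible, the argument of Section 9 would give $q'\mid\psi$. So $\operatorname{rk}q'\le2$, that is, $\rho=4$ or $\rho=3$, and we can choose coordinates on $U$ with $q'=z_1z_2$ or $q'=z_1^2$.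

**Step 1: reduce $\psi$ modulo a linear factor.** Purpose: exploit the case where only a linear factor $z_k$ of $q'$ divides all minors. Assume it does. Restrict to $z_k=0$, writing $\bar f,\bar z$ for the restrictions: $\bar f\wedge\bar z=0$, where $\bar z_k=0$. The minors involving index $k$ give $\bar f_k\bar z_i=0$, so $\bar f_k=0$. For the other $n-1\ge2$ coordinates, Lemma 2(a) gives $\bar f=\bar\lambda\bar z$. Hence
$$f=\lambda z+z_k\,g(z)\qquad\text{with $\lambda$ a linear form and $g:U\to U$ linear.} \tag{12}$$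
Polarizing, $2f(z,w)=\lambda(z)w+\lambda(w)z+z_kg(w)+w_kg(z)$. For $w=f(z)$ we have $w\equiv\lambda z$ and $w_k\equiv0$ modulo $z_k$, so $2f(z,f)\equiv2\lambda^2z$. By (8), $2\lambda^2z\equiv(a\lambda-\beta-B)z$ modulo $z_k$, and comparing a coordinate other than the $k$-th, $2\lambda^2\equiv a\lambda-\beta-B$. As $a(f)\equiv a\lambda$, the definition (10) gives
$$\psi\equiv\beta+a\lambda-B\equiv2(\beta+\lambda^2)\pmod{z_k}. \tag{13}$$

**Step 2: rank $4$, $q'=z_1z_2$.** Purpose: show that $q'\nmid\psi$ is impossible. Here $b(z,w)=\tfrac12(z_1w_2+z_2w_1)$. Exchanging $z_1,z_2$ if necessary, $z_2\nmid\psi$. Then by Lemma 5(i) $z_2$ divides all minors, and Step 1 applies with $k=2$. The relation $b(z,f)=0$ becomes $2\lambda z_1+z_1g_2+z_2g_1=0$. So $z_1\mid g_1$, say $g_1=sz_1$ with $s\in\mathbb C$, and $g_2=-2\lambda-sz_2$. Then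
$$f_1=\lambda z_1+z_2g_1=z_1(\lambda+sz_2),\qquad f_2=z_2(\lambda+g_2)=-z_2(\lambda+sz_2).$$
By (6), $\beta z_1z_2=q'(f)=f_1f_2$, so $\beta=-(\lambda+sz_2)^2\equiv-\lambda^2$ modulo $z_2$. Now (13) gives $z_2\mid\psi$, a contradiction.

**Step 3: rank $3$, $q'=z_1^2$; first simplification of $f$.** Purpose: show that $f$ is divisible by $z_1$. Here $b(z,w)=z_1w_1$. If $z_1\nmid\psi$, then Lemma 5(i) shows that $z_1^2=q'$ divides all minors, which Lemma 5(ii) excludes. So $z_1\mid\psi$, while $z_1^2\nmid\psi$, and Lemma 5(i) shows that $z_1$ divides all minors. Step 1 applies with $k=1$. From (6), $z_1f_1=b(z,f)=0$, so $f_1=0$, and $\beta z_1^2=q'(f)=f_1^2=0$, so $\beta=0$. Now (13) reads $\psi\equiv2\lambda^2$ modulo $z_1$. As $z_1\mid\psi$, we get $\lambda\in\mathbb Cz_1$, and (12) becomes $f=z_1\tilde g(z)$ with $\tilde g:U\to U$ linear and $\tilde g_1=0$.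

**Step 4: rank $3$; the contradiction.** Purpose: use (8) modulo the full square $z_1^2$. Polarizing, $2f(z,w)=z_1\tilde g(w)+w_1\tilde g(z)$. With $w=f(z)=z_1\tilde g(z)$, where $w_1=f_1=0$, this is $2f(z,f)=z_1^2\,\tilde g(\tilde g(z))\equiv0$ modulo $z_1^2$. Since $\beta=0$, (8) gives
$$z_1\,a(z)\,\tilde g(z)\equiv B(z)\,z\pmod{z_1^2}.$$
The first component, with $\tilde g_1=0$, says $z_1^2\mid Bz_1$, so $B=z_1B_1$ with $B_1$ linear. Dividing by $z_1$: $a\,\tilde g(z)\equiv B_1z$ modulo $z_1$. Put $z_1=0$, write $z''=(z_2,\dots,z_n)$, let $\bar a,\bar B_1$ be the restrictions of $a,B_1$, and let $g'\in\mathrm{End}(\mathbb C^{n-1})$ be defined by $\tilde g(0,z'')=(0,g'z'')$. Then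
$$\bar a(z'')\,g'z''=\bar B_1(z'')\,z''. \tag{14}$$

*If $\bar a\ne0$,* then every $z''$ with $\bar a(z'')\ne0$ is an eigenvector of $g'$. So $g'z''\wedge z''=0$ identically, and $g'$ is a scalar $\gamma'$. Hence $\tilde g(z)=(0,\ z_1v+\gamma'z'')$ with $v\in\mathbb C^{n-1}$ constant. With $u=(-\gamma',v)\in U$ we have $b(u,z)=-\gamma'z_1$, and
$$q'u-b(u,z)z=z_1^2u+\gamma'z_1z=\big(0,\ z_1^2v+\gamma'z_1z''\big)=f .$$
This contradicts Lemma 5(iii).

*If $\bar a=0$,* then (14) gives $\bar B_1=0$. So $a$ and $B_1$ are multiples of $z_1$. Then $a(f)$ is a multiple of $f_1=0$, and $B=z_1B_1\in\mathbb Cz_1^2$. So $\psi=\beta+a(f)-B=-B\in\mathbb Cq'$, contrary to $q'\nmid\psi$.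

Thus $q'\mid\psi$ in every case, and Lemma 4 gives the lift. $\blacksquare$

## 11. A family on quadrics of rank three

Maps of type $(2,2)$ onto quadrics of rank $3$ do exist, and for the following ones the lift can be written down. Let $n\ge4$, let $\mathbf M=\mathbb C^{n-1}$, and let $g\in\mathrm{End}(\mathbf M)$ have minimal polynomial of degree $3$, so that $g^3=\gamma_2g^2+\gamma_1g+\gamma_0$. On $V=\mathbb C^2\oplus\mathbf M$ put
$$F=\big(x_0^2,\ x_0z_1,\ z_1^2,\ (x_0+z_1g)z''\big),\qquad q=y_0r-y_1^2 ,$$
in coordinates $(y_0,y_1,r,w)$ on $W$. There is no common factor, since $x_0^2$ and $z_1^2$ are coprime.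

**The inverse.** Let $\Pi=\sigma^3+\gamma_2\sigma^2\tau-\gamma_1\sigma\tau^2+\gamma_0\tau^3$, and
$$R=\tau^2g^2-(\sigma\tau+\gamma_2\tau^2)g+(\sigma^2+\gamma_2\sigma\tau-\gamma_1\tau^2).$$
Multiplying out and replacing $g^3$, the coefficients of $g^2$ and $g$ in $(\sigma+\tau g)R$ cancel, and $(\sigma+\tau g)R=\Pi$. Points of $\widehat{\mathcal Q}$ have the form $(\sigma^2,\sigma\tau,\tau^2,w)$, and
$$G(\sigma^2,\sigma\tau,\tau^2,w)=(\sigma\Pi,\ \tau\Pi,\ Rw)$$
is the restriction of a quadratic map, because $\sigma\Pi$ and $\tau\Pi$ have degree $4$ and $R$ has degree $2$ in $(\sigma,\tau)$. It satisfies $G(F)=\Pi(x_0,z_1)\cdot(x_0,z_1,z'')$. Hence $F$ is birational onto $\mathcal Q$, which is irreducible of dimension $n$.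

**No fixed component.** A zero of $G$ on $\widehat{\mathcal Q}$ has $\sigma=\tau=0$, a locus of dimension $n-1$, or else $\Pi(\sigma,\tau)=0$ and $Rw=0$ with $(\sigma,\tau)\ne0$. Since $1,g,g^2$ are linearly independent, $R(\sigma,\tau)=0$ would force $\tau=0$ and then $\sigma=0$. So over each of the finitely many roots of $\Pi$ the solutions have dimension $\le1+(n-2)=n-1$. All this has codimension $\ge2$ in $\widehat{\mathcal Q}$, so the type is $(2,2)$.

**The lift.** Let $\mathbf A=\mathbb C[g]$, a commutative algebra with basis $1,g,g^2$, and let $N(s)$ be the determinant of multiplication by $s$ on $\mathbf A$. By Cayley–Hamilton, $s^3-e_1(s)s^2+e_2(s)s-N(s)=0$, where $e_1,e_2$ are the other coefficients of the characteristic polynomial. So $s^\#:=s^2-e_1(s)s+e_2(s)$ is quadratic in $s$ with $ss^\#=N(s)$. For invertible $s$ we have $s^\#=N(s)s^{-1}$ and $N(s^\#)=N(s)^2$, hence $s^{\#\#}=N(s)s$; by density this holds for all $s$. Therefore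
$$\widehat F(s,z)=(s^\#,\ sz)\quad\text{on }\mathbf A\oplus \mathbf M=\mathbb C^{n+2}\qquad\text{satisfies}\qquad \widehat F(\widehat F(s,z))=N(s)\cdot(s,z),$$
so $[\widehat F]$ is a Cremona transformation of $\mathbb P^{n+1}$ equal to its own inverse.

It has no common factor. One involving $z$ cannot divide the components of $s^\#$, which are forms in $s$ only and not all zero. One in $s$ alone divides the components of $sz$, which have degree $1$ in $s$, so it is a linear form $\mu(s)$ and every $s\in\mathbf A$ acts on $\mathbf M$ as $\mu(s)$ times one fixed matrix; but $\mathbf A\subset\mathrm{End}(\mathbf M)$ has dimension $3$.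

Restrict to the hyperplane $s=x_0+z_1g$. The characteristic polynomial of $g$ on $\mathbf A$ is $T^3-\gamma_2T^2-\gamma_1T-\gamma_0$, so $N(s)=\Pi(x_0,z_1)$. Since $sR(x_0,z_1)=\Pi(x_0,z_1)$ too, $s^\#=R(x_0,z_1)$ for invertible $s$, hence for all such $s$. The coefficients of $1,g,g^2$ in $R(x_0,z_1)$ form a basis of the quadratic forms in $x_0,z_1$. After a linear automorphism of the target, $\widehat F$ therefore restricts to $F$ on this hyperplane, and $\varphi=[F]$ is liftable.

**Comparison with $\psi$.** This $F$ is in the normal form (6) with $q'=z_1^2$, $\beta=0$ and $f=(0,z_1gz'')$. From $\sigma\Pi=\sigma^4+\gamma_2\sigma^3\tau-\gamma_1\sigma^2\tau^2+\gamma_0\sigma\tau^3$ we read off, with $y_1^2$ representing $\sigma^2\tau^2$, that $G_0=y_0^2+\gamma_2y_0y_1-\gamma_1y_1^2+\gamma_0y_1r$. So $a=\gamma_2y_1$, $B=-\gamma_1y_1^2$ and $a(f)=\gamma_2f_1=0$. Hence $\psi=\gamma_1y_1^2=\gamma_1q'$, in agreement with the remark after Lemma 4.
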